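# The walking adjoint biequivalence is contractible

## 1. The walking equivalence in dimension two, by hand

Take two objects $a,b$ and two arrows $f\colon a\to b$, $g\colon b\to a$. We write $gf$ for "$f$ followed by $g$". If we impose $gf=\mathrm{id}_a$ and $fg=\mathrm{id}_b$, we get a category with exactly one arrow between any two objects.

In a $2$-category it is more natural to replace the two equations by invertible $2$-cells. Let $\mathcal W$ be the strict $2$-category freely generated by $a,b,f,g$ and $2$-cells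
$$\eta\colon \mathrm{id}_a\Rightarrow gf,\qquad \varepsilon\colon fg\Rightarrow \mathrm{id}_b$$
together with two-sided inverses $\eta^{-1},\varepsilon^{-1}$. Juxtaposition denotes composition along objects, a dot denotes composition along $1$-cells, and juxtaposition binds tighter. A $1$-cell inside a composite of $2$-cells stands for its identity $2$-cell. For $X\colon k\Rightarrow k'$ and $Y\colon h\Rightarrow h'$ with $kh$ defined, strict interchange says
$$XY=Xh'\cdot kY=k'Y\cdot Xh. \tag{1}$$

Are any two parallel $2$-cells of $\mathcal W$ equal? Let us test this on $2$-cells $f\Rightarrow f$. Besides $1_f$ there is the zigzag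
$$t=\varepsilon f\cdot f\eta\colon f\Rightarrow fgf\Rightarrow f .$$
Count occurrences of $\eta$, with $\eta^{-1}$ counting $-1$ and $\varepsilon^{\pm1}$ counting $0$. This is a $2$-functor from $\mathcal W$ to the $2$-category with one object, one $1$-cell and $2$-cells $\mathbb Z$, where both compositions are addition; it respects the relations, since these only say that inverses are inverses. It sends $t$ to $1$ and $1_f$ to $0$. So $t\neq 1_f$.

We therefore impose the equation
$$\varepsilon f\cdot f\eta=1_f \tag{2}$$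
and call the result $\mathcal W_T$. Is the other zigzag $g\varepsilon\cdot\eta g\colon g\Rightarrow g$ now equal to $1_g$? And what about the infinitely many longer words?

**Proposition 1.1.** In $\mathcal W_T$ there is exactly one $2$-cell between any two parallel $1$-cells.

*Proof.* **Step 1: a $2$-category that remembers how each $1$-cell compares with a fixed one.** Let $\mathcal P$ have as objects the pairs $(x,\theta)$ with $\theta\colon a\to x$. A $1$-cell $(x,\theta)\to(y,\varphi)$ is a pair $(h,\sigma)$ with $h\colon x\to y$ and $\sigma\colon h\theta\Rightarrow\varphi$. A $2$-cell $(h,\sigma)\Rightarrow(h',\sigma')$ is a $2$-cell $\alpha\colon h\Rightarrow h'$ with $\sigma'\cdot\alpha\theta=\sigma$. Put $(k,\tau)(h,\sigma)=(kh,\tau\cdot k\sigma)$ and compose $2$-cells as in $\mathcal W_T$.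

The conditions are stable under composition. Along $1$-cells, $\sigma''\cdot\alpha'\theta\cdot\alpha\theta=\sigma'\cdot\alpha\theta=\sigma$. Along objects, if $\tau'\cdot\beta\varphi=\tau$, then by (1)
$$\tau'\cdot k'\sigma'\cdot(\beta\alpha)\theta=\tau'\cdot k'\sigma'\cdot\beta h'\theta\cdot k\alpha\theta=\tau'\cdot\beta\varphi\cdot k\sigma'\cdot k\alpha\theta=\tau\cdot k\sigma .$$
Composition of $1$-cells is associative, since both bracketings give $(lkh,\upsilon\cdot l\tau\cdot lk\sigma)$, and $(\mathrm{id}_x,1_\theta)$ is a unit. So $\mathcal P$ is a $2$-category, and forgetting the second components is a $2$-functor $\pi\colon\mathcal P\to\mathcal W_T$.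

**Step 2: a section of $\pi$.** Put $S(a)=(a,\mathrm{id}_a)$, $S(b)=(b,f)$, $S(f)=(f,1_f)$, $S(g)=(g,\eta^{-1})$. Then $S(gf)=(gf,\eta^{-1})$ and $S(fg)=(fg,f\eta^{-1})$. The $2$-cell $\eta$ is a $2$-cell of $\mathcal P$ because $\eta^{-1}\cdot\eta=1$. The $2$-cell $\varepsilon\colon(fg,f\eta^{-1})\Rightarrow(\mathrm{id}_b,1_f)$ is a $2$-cell of $\mathcal P$ iff $\varepsilon f=f\eta^{-1}$, and this is (2). Inverses follow. The relations hold in $\mathcal P$, because a $2$-cell of $\mathcal P$ is determined by its source, its target and its underlying $2$-cell. So we have a $2$-functor $S$ with $\pi S=\mathrm{id}$.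

**Step 3: the section determines every $2$-cell.** Write $S(x)=(x,\theta_x)$ and $S(h)=(h,\sigma_h)$. All $2$-cells of $\mathcal W_T$ are invertible. For $h,h'\colon x\to y$ and $\alpha\colon h\Rightarrow h'$, the fact that $\alpha$ is a $2$-cell $S(h)\Rightarrow S(h')$ says $\alpha\theta_x=\sigma_{h'}^{-1}\cdot\sigma_h$. The right side does not mention $\alpha$. If $x=a$, then $\theta_x=\mathrm{id}_a$ and $\alpha=\sigma_{h'}^{-1}\cdot\sigma_h$. If $x=b$, then $\alpha f$ is determined, and (1) gives $\alpha\cdot h\varepsilon=h'\varepsilon\cdot\alpha fg$, so $\alpha=h'\varepsilon\cdot(\alpha f)g\cdot h\varepsilon^{-1}$ is determined. A $2$-cell exists in both cases: $\sigma_{h'}^{-1}\cdot\sigma_h$, respectively $h'\varepsilon\cdot(\sigma_{h'}^{-1}\cdot\sigma_h)g\cdot h\varepsilon^{-1}$. $\square$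

So one zigzag equation suffices; the other, $g\varepsilon\cdot\eta g=1_g$, follows. Now go one dimension up. Let $\eta,\varepsilon$ be invertible only up to invertible $3$-cells, and turn the two zigzag equations into invertible $3$-cells $\Phi,\Psi$. Which equations between $3$-cells make everything unique, and is the natural list enough?

## 2. Strict 3-categories and contractibility

All $n$-categories are strict: a $0$-category is a set, and an $(n+1)$-category is a category enriched in $n$-categories with the cartesian product. $\mathcal C_0$ is the terminal category: one object and only identity cells. In a $3$-category, $\circ_0$, $\circ_1$, $\circ_2$ are the compositions along objects, $1$-cells and $2$-cells. We write $\circ_0$ as juxtaposition, $\circ_1$ as $\cdot$ and $\circ_2$ as $*$. Juxtaposition binds tightest, then $\cdot$, then $*$. A lower cell inside a composite stands for its identity; composing with it is called whiskering. For example, if $v\colon\eta\cdot\bar\eta\Rrightarrow 1_{gf}$, then $fv$ is a $3$-cell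 $f\eta\cdot f\bar\eta\Rrightarrow 1_{fgf}$.

Whiskering distributes over the higher compositions, and $(X'*X)\cdot(Y'*Y)=(X'\cdot Y')*(X\cdot Y)$. Interchange will be used constantly in two forms.

* **(I1)** If $X$ (a $2$- or $3$-cell) has $1$-source $k$ and $1$-target $k'$, and $Y$ has $1$-source $h$ and $1$-target $h'$, then $XY=Xh'\cdot kY=k'Y\cdot Xh$.
* **(I2)** If $X\colon\alpha\Rrightarrow\alpha'$, $Y\colon\beta\Rrightarrow\beta'$ and $\alpha\cdot\beta$ is defined, then $X\cdot Y=(X\cdot\beta')*(\alpha\cdot Y)=(\alpha'\cdot Y)*(X\cdot\beta)$.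

For (I1), write $X=X\cdot 1_k=1_{k'}\cdot X$ and $Y=1_{h'}\cdot Y=Y\cdot 1_h$, and use that $\circ_0$ preserves $\cdot$. For (I2), write $X=X*1_\alpha=1_{\alpha'}*X$ and $Y=1_{\beta'}*Y=Y*1_\beta$.

For a $3$-category $\mathcal E$, $\mathcal E(h,h')$ is the category of $2$-cells $h\Rightarrow h'$ and $3$-cells between them, and $\mathcal E(\alpha,\alpha')$ is the set of $3$-cells $\alpha\Rrightarrow\alpha'$. We put $\mathrm{Aut}(\alpha)=\mathcal E(\alpha,\alpha)$ whenever all $3$-cells are invertible.

**Definition 2.1 (equivalence inside a higher category).** Let $n\ge0$ and let $A,B$ be objects of an $(n+1)$-category $\mathcal C$. For $n=0$, $A\simeq_0B$ means that $A$ and $B$ are isomorphic. For $n>0$, $A\simeq_nB$ means that there are $F\in\mathrm{Ob}\,\mathcal C(A,B)$ and $G\in\mathrm{Ob}\,\mathcal C(B,A)$ with $G\circ F\simeq_{n-1}\mathrm{id}_A$ in $\mathcal C(A,A)$ and $F\circ G\simeq_{n-1}\mathrm{id}_B$ in $\mathcal C(B,B)$.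

For example, in $\mathcal W$ we have $a\simeq_1b$ through $f$ and $g$, since $\eta$ and $\varepsilon$ are isomorphisms $\mathrm{id}_a\cong gf$ and $fg\cong\mathrm{id}_b$.

**Definition 2.2 ($n$-equivalence, contractible).** An $n$-functor $F\colon\mathcal A\to\mathcal B$ is an $n$-equivalence if either $n=0$ and $F$ is a bijection, or $n\ge1$ and both of these hold: every object $b$ of $\mathcal B$ satisfies $F(x)\simeq_{n-1}b$ for some object $x$ of $\mathcal A$; and for all objects $x,x'$ the functor $\mathcal A(x,x')\to\mathcal B(Fx,Fx')$ is an $(n-1)$-equivalence. We call $\mathcal A$ contractible, written $\mathcal A\simeq_n\mathcal C_0$, if the unique functor $\mathcal A\to\mathcal C_0$ is an $n$-equivalence.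

For an abelian group $G$, let $K(G,3)$ be the strict $3$-category with one object, one $1$-cell, one $2$-cell, set of $3$-cells $G$, and all compositions equal to addition. Interchange holds because $G$ is commutative. For example, $K(0,3)=\mathcal C_0$, while $K(\mathbb Z,3)$ has $\mathbb Z$ as set of $3$-cells on its only $2$-cell.

**Proposition 2.3.** A $3$-functor $D\colon\mathcal E\to K(G,3)$ is a $3$-equivalence iff

* **(C1)** $\mathcal E$ has an object, and there is a $1$-cell between any two objects;
* **(C2)** there is a $2$-cell between any two parallel $1$-cells;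
* **(C3)** for all parallel $2$-cells $\alpha,\alpha'$, the map $D\colon\mathcal E(\alpha,\alpha')\to G$ is bijective.

*Proof.* In $K(G,3)$ the unique object, $1$-cell and $2$-cell are each equivalent to themselves via identities. So at each of the first three levels the surjectivity condition of Definition 2.2 says only that something exists upstairs: an object of $\mathcal E$; an object of each $\mathcal E(x,y)$, that is, a $1$-cell; an object of each $\mathcal E(h,h')$, that is, a $2$-cell. At the last level, $\mathcal E(\alpha,\alpha')\to G$ must be a $0$-equivalence, that is, a bijection. $\square$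

For $G=0$, (C3) says that there is exactly one $3$-cell $\alpha\Rrightarrow\alpha'$. The same unwinding one dimension lower shows that Proposition 1.1 says that $\mathcal W_T$ is contractible.

## 3. The 3-category $\mathrm{bi}\mathcal E^{\mathrm{adj}}$ and its six coherence relations

**Definition 3.1 (walking adjoint biequivalence).** $\mathrm{bi}\mathcal E^{\mathrm{adj}}$ is the strict $3$-category freely generated by

* objects $a,b$ and $1$-cells $f\colon a\to b$, $g\colon b\to a$;
* $2$-cells $\eta\colon\mathrm{id}_a\Rightarrow gf$, $\bar\eta\colon gf\Rightarrow\mathrm{id}_a$, $\varepsilon\colon fg\Rightarrow\mathrm{id}_b$, $\bar\varepsilon\colon\mathrm{id}_b\Rightarrow fg$;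
* $3$-cells $u_\eta\colon1_{\mathrm{id}_a}\Rrightarrow\bar\eta\cdot\eta$, $v_\eta\colon\eta\cdot\bar\eta\Rrightarrow1_{gf}$, $u_\varepsilon\colon1_{fg}\Rrightarrow\bar\varepsilon\cdot\varepsilon$, $v_\varepsilon\colon\varepsilon\cdot\bar\varepsilon\Rrightarrow1_{\mathrm{id}_b}$;
* $3$-cells $\Phi\colon\varepsilon f\cdot f\eta\Rrightarrow1_f$ and $\Psi\colon g\varepsilon\cdot\eta g\Rrightarrow1_g$ (the triangulators);
* $3$-cells $u_\eta^{-1},v_\eta^{-1},u_\varepsilon^{-1},v_\varepsilon^{-1},\Phi^{-1},\Psi^{-1}$ in the opposite directions,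

subject to the invertibility relations, which say that each of the six $3$-cells is strictly inverse to its partner under $*$, and to the six coherence relations

* $T^\eta_1\colon\ (v_\eta\cdot\eta)*(\eta\cdot u_\eta)=1_\eta$ and $T^\eta_2\colon\ (\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta)=1_{\bar\eta}$;
* $T^\varepsilon_1\colon\ (v_\varepsilon\cdot\varepsilon)*(\varepsilon\cdot u_\varepsilon)=1_\varepsilon$ and $T^\varepsilon_2\colon\ (\bar\varepsilon\cdot v_\varepsilon)*(u_\varepsilon\cdot\bar\varepsilon)=1_{\bar\varepsilon}$;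
* $S_1\colon\ (g\Phi\cdot\eta)*(\Psi^{-1}f\cdot\eta)=1_\eta$ and $S_2\colon\ (\varepsilon\cdot\Phi g)*(\varepsilon\cdot f\Psi^{-1})=1_\varepsilon$.

The $T$'s are the triangle identities: they make $\eta$ and $\varepsilon$ adjoint equivalences in the hom-$2$-categories. The $S$'s are the swallowtail identities. The composite in $S_1$ makes sense because $\Psi^{-1}f\cdot\eta$ ends at $g\varepsilon f\cdot\eta gf\cdot\eta$, while $g\Phi\cdot\eta$ starts at $g\varepsilon f\cdot gf\eta\cdot\eta$, and $\eta gf\cdot\eta=\eta\eta=gf\eta\cdot\eta$ by (I1). Similarly, $S_2$ uses $\varepsilon\cdot fg\varepsilon=\varepsilon\cdot\varepsilon fg$.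

Freeness means: a $3$-functor out of such a $3$-category is the same as a choice of images of the generators, of the correct types, for which the relations hold.

Which of the six relations are needed? For a subset $R$ of the six, let $\mathcal E_R$ be the strict $3$-category with the same generators, the invertibility relations, and the relations in $R$. So $\mathrm{bi}\mathcal E^{\mathrm{adj}}$ is $\mathcal E_R$ for $R$ the set of all six. (C1) holds in every $\mathcal E_R$, by $\mathrm{id}_a,f,g,\mathrm{id}_b$.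

**Example 3.2 (counting again).** Choose integers $d(u_\eta),d(v_\eta),d(u_\varepsilon),d(v_\varepsilon),d(\Phi),d(\Psi)$, and negatives for the inverses. This defines a $3$-functor $\mathcal E_\varnothing\to K(\mathbb Z,3)$. The left sides of $T^\eta_1,T_2^\eta$ go to $d(u_\eta)+d(v_\eta)$, those of $T^\varepsilon_1,T^\varepsilon_2$ to $d(u_\varepsilon)+d(v_\varepsilon)$, and those of $S_1,S_2$ to $d(\Phi)-d(\Psi)$. Suppose $R$ contains neither $T^\eta_1$ nor $T^\eta_2$. Put $d(v_\eta)=1$ and all other values $0$. The relations in $R$ are respected, so the count is defined on $\mathcal E_R$. It sends $(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta)$ to $1$ and $1_{\bar\eta}$ to $0$, so these two parallel $3$-cells differ and $\mathcal E_R$ is not contractible. The choice $d(v_\varepsilon)=1$, respectively $d(\Phi)=1$, does the same when $R$ misses the $\varepsilon$-pair, respectively the $S$-pair.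

That contractibility does hold for the full list is a conjecture in Viktoriya Ozornova and Martina Rovelli, "What is an equivalence in a higher category?", arXiv:2303.00567 (2023). We shall prove it, together with a sharp version.

**Theorem A.** $\mathrm{bi}\mathcal E^{\mathrm{adj}}\simeq_3\mathcal C_0$.

**Theorem B.** Let $k(R)$ be the number of the three pairs $\{T^\eta_1,T^\eta_2\}$, $\{T^\varepsilon_1,T^\varepsilon_2\}$, $\{S_1,S_2\}$ disjoint from $R$. There is a $3$-equivalence $\mathcal E_R\to K(\mathbb Z^{k(R)},3)$. In particular $\mathcal E_R$ is contractible iff $R$ meets all three pairs. In that case all six relations hold in $\mathcal E_R$, i.e. $\mathcal E_R=\mathrm{bi}\mathcal E^{\mathrm{adj}}$. So there are exactly eight minimal contractible choices of $R$: one relation from each pair.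

## 4. Weak inverses and cancellation in $\mathcal E_R$

In Step 3 of Proposition 1.1 we cancelled $\sigma_{h'}$ and $f$. Both cancellations survive in dimension three. Fix any $R$ and write $\mathcal E=\mathcal E_R$.

**Lemma 4.1.** Every $3$-cell of $\mathcal E$ is $*$-invertible. For every $2$-cell $\kappa\colon h\Rightarrow h'$ there is a $2$-cell $\kappa^\vee\colon h'\Rightarrow h$ with invertible $3$-cells $\kappa^\vee\cdot\kappa\cong1_h$ and $\kappa\cdot\kappa^\vee\cong1_{h'}$.

*Proof.* Cells of $\mathcal E$ are generated by the generators under identities and compositions. The $*$-invertible $3$-cells include the generators and the identities, and they are closed under $*$, and under $\cdot$ and juxtaposition because these preserve $*$.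

Every $2$-cell is a $\cdot$-composite of identities and whiskered generators $k\kappa h$: such composites are closed under $\cdot$ and under whiskering, hence under juxtaposition by (I1). So it suffices to find $\kappa^\vee$ for identities and generators and to check closure. Identities are clear. For generators take $\eta^\vee=\bar\eta$, $\bar\eta^\vee=\eta$, $\varepsilon^\vee=\bar\varepsilon$, $\bar\varepsilon^\vee=\varepsilon$, with the $3$-cells $u_\eta,v_\eta,u_\varepsilon,v_\varepsilon$ and their inverses. For whiskering take $k\kappa^\vee h$. For a composite take $\kappa^\vee\cdot\kappa'^\vee$, since $\kappa^\vee\cdot\kappa'^\vee\cdot\kappa'\cdot\kappa\cong\kappa^\vee\cdot\kappa\cong1$, and similarly on the other side. $\square$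

**Lemma 4.2.**
(a) For every $2$-cell $\kappa$, the functors $\kappa\cdot-$ and $-\cdot\kappa$ between categories $\mathcal E(h,h')$ are equivalences, hence bijective on sets of $3$-cells $\mathcal E(\alpha,\alpha')$.
(b) For $1$-cells $h,h'\colon b\to y$, the functor $-f\colon\mathcal E(h,h')\to\mathcal E(hf,h'f)$ is fully faithful. For $1$-cells $k,k'\colon x\to a$, the functor $f-\colon\mathcal E(k,k')\to\mathcal E(fk,fk')$ is fully faithful.

*Proof.* **Step 1: part (a), by exhibiting quasi-inverses.** Let $c\colon\kappa^\vee\cdot\kappa\Rrightarrow1$ be invertible. For $\Gamma\colon\alpha\Rrightarrow\alpha'$ with $\kappa\cdot\alpha$ defined, (I2) applied to $c\cdot\Gamma$ gives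
$$(c\cdot\alpha')*(\kappa^\vee\cdot\kappa\cdot\Gamma)=\Gamma*(c\cdot\alpha).$$
So the $c\cdot\alpha$ form a natural isomorphism $(\kappa^\vee\cdot-)\circ(\kappa\cdot-)\cong\mathrm{id}$. The isomorphism $\kappa\cdot\kappa^\vee\cong1$ gives the other composite. The functor $-\cdot\kappa$ is treated in the same way on the right, with quasi-inverse $-\cdot\kappa^\vee$.

**Step 2: whiskering with $fg$ and $gf$ on the right is an equivalence.** Let $h,h'\colon b\to y$. For every $2$- or $3$-cell $X$ of $\mathcal E(h,h')$, (I1) for $X\varepsilon$ gives $X\cdot h\varepsilon=h'\varepsilon\cdot Xfg$. So the composite of $-fg\colon\mathcal E(h,h')\to\mathcal E(hfg,h'fg)$ with $h'\varepsilon\cdot-$ is $-\cdot h\varepsilon$. The last two are equivalences by (a), so $-fg$ is one. Likewise, for $l,l'\colon a\to y$, (I1) gives $X\cdot l\bar\eta=l'\bar\eta\cdot Xgf$, so $-gf$ is an equivalence on $\mathcal E(l,l')$.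

**Step 3: whiskering with $f$ alone is fully faithful.** Consider
$$\mathcal E(h,h')\xrightarrow{F=-f}\mathcal E(hf,h'f)\xrightarrow{H=-g}\mathcal E(hfg,h'fg)\xrightarrow{F'=-f}\mathcal E(hfgf,h'fgf).$$
By Step 2, $HF=-fg$ and $F'H=-gf$ are equivalences. Hence $F$ is faithful (from $HF$) and $H$ is faithful (from $F'H$). For fullness, let $\Delta\colon F\alpha\Rrightarrow F\alpha'$. Since $HF$ is full, $H\Delta=HF\Gamma$ for some $\Gamma\colon\alpha\Rrightarrow\alpha'$, and $\Delta=F\Gamma$ because $H$ is faithful.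

**Step 4: the left-handed statement.** For $X$ in $\mathcal E(k,k')$ with $k,k'\colon x\to a$, (I1) gives $\bar\eta k'\cdot gfX=X\cdot\bar\eta k$, so $gf-$ is an equivalence there. For $X$ in $\mathcal E(l,l')$ with $l,l'\colon x\to b$, it gives $\varepsilon l'\cdot fgX=X\cdot\varepsilon l$, so $fg-$ is an equivalence there. Now repeat Step 3 with $f-$, $g-$, $f-$, using $gf-$ on $\mathcal E(k,k')$ and $fg-$ on $\mathcal E(fk,fk')$. $\square$

## 5. From the strict slice to the pseudo-slice

The sensible first attempt is to copy Section 1 literally: take the $3$-category of pairs $(x,\theta)$, $(h,\sigma)$ and $2$-cells $\alpha$ with $\sigma'\cdot\alpha\theta=\sigma$, and look for a section over $\mathcal E$. It stops at the first $2$-generator. Whatever $\theta_a$ and $\sigma_{gf}$ are chosen, lifting $\eta\colon\mathrm{id}_a\Rightarrow gf$ requires an equality of $2$-cells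
$$\sigma_{gf}\cdot\eta\theta_a=1_{\theta_a},$$
and no such equality holds in $\mathcal E$. To see this, let $\mathcal N$ be the strict $3$-category with one object, one $1$-cell, $2$-cells the natural numbers (with $\circ_0=\circ_1=+$), and exactly one $3$-cell between any two $2$-cells. Send each $2$-generator to $1$ and each $3$-generator to the unique $3$-cell of the required type. All relations hold, since parallel $3$-cells of $\mathcal N$ are equal. So the number of $2$-generators in a $2$-cell of $\mathcal E$ is well defined. It is at least $1$ on the left side above, and $0$ on the right.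

The remedy is to replace the equation $\sigma=\sigma'\cdot\alpha\theta$ by a chosen invertible $3$-cell $A\colon\sigma\Rrightarrow\sigma'\cdot\alpha\theta$, which becomes part of the $2$-cell, and to put the equation on $3$-cells. For $\eta$ the choice is at hand: $u_\eta\colon1_{\mathrm{id}_a}\Rrightarrow\bar\eta\cdot\eta$. The equation, (3) below, is shaped so that it can be solved: it gives $\sigma'\cdot\Gamma\theta=A'*A^{-1}$, where the right side does not mention $\Gamma$, and Lemma 4.2 then recovers $\Gamma$.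

**Definition 5.1 (pseudo-slice).** For $\mathcal E=\mathcal E_R$, let $\mathcal Q$ consist of the following.

* Objects: pairs $(x,\theta)$ with $\theta\colon a\to x$ a $1$-cell.
* $1$-cells $(x,\theta)\to(y,\varphi)$: pairs $(h,\sigma)$ with $h\colon x\to y$ and $\sigma\colon h\theta\Rightarrow\varphi$.
* $2$-cells $(h,\sigma)\Rightarrow(h',\sigma')$: pairs $(\alpha,A)$ with $\alpha\colon h\Rightarrow h'$ and $A\colon\sigma\Rrightarrow\sigma'\cdot\alpha\theta$.
* $3$-cells $(\alpha,A)\Rrightarrow(\alpha',A')$: $3$-cells $\Gamma\colon\alpha\Rrightarrow\alpha'$ of $\mathcal E$ with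
$$(\sigma'\cdot\Gamma\theta)*A=A'. \tag{3}$$

Compositions are
$$(\alpha',A')\cdot(\alpha,A)=(\alpha'\cdot\alpha,\ (A'\cdot\alpha\theta)*A),\qquad (k,\tau)(h,\sigma)=(kh,\ \tau\cdot k\sigma),$$
$$(\beta,B)(\alpha,A)=(\beta\alpha,\ B\cdot kA)\quad\text{for }(\beta,B)\colon(k,\tau)\Rightarrow(k',\tau'),$$
where $(k,\tau)\colon(y,\varphi)\to(z,\psi)$; $3$-cells are composed as in $\mathcal E$. Identities are $(\mathrm{id}_x,1_\theta)$, $(1_h,1_\sigma)$ and $1_\alpha$.

The types are right. In the first formula, $A$ runs $\sigma\Rrightarrow\sigma'\cdot\alpha\theta$ and $A'\cdot\alpha\theta$ continues to $\sigma''\cdot\alpha'\theta\cdot\alpha\theta$. In the last, $B\cdot kA$ starts at $\tau\cdot k\sigma$, and by (I1) its target is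
$$\tau'\cdot\beta\varphi\cdot k\sigma'\cdot k\alpha\theta=\tau'\cdot k'\sigma'\cdot\beta h'\theta\cdot k\alpha\theta=(\tau'\cdot k'\sigma')\cdot(\beta\alpha)\theta. \tag{4}$$
The whiskerings, obtained by inserting identity $2$-cells, are
$$(k,\tau)(\alpha,A)=(k\alpha,\ \tau\cdot kA),\qquad(\beta,B)(h,\sigma)=(\beta h,\ B\cdot k\sigma). \tag{5}$$
All $A$'s are invertible by Lemma 4.1. For a small example, $(\eta,u_\eta)$ is a $2$-cell $(\mathrm{id}_a,1_{\mathrm{id}_a})\Rightarrow(gf,\bar\eta)$ of $\mathcal Q$ between $1$-cells $(a,\mathrm{id}_a)\to(a,\mathrm{id}_a)$.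

**Lemma 5.2.** $\mathcal Q$ is a strict $3$-category, and forgetting the second components is a $3$-functor $\pi\colon\mathcal Q\to\mathcal E$.

*Proof.* **Step 1: the homs are $2$-categories.** Both bracketings of a triple $\cdot$-composite of $2$-cells have second component $(A''\cdot(\alpha'\cdot\alpha)\theta)*(A'\cdot\alpha\theta)*A$, and units are clear. Closure of (3) under $*$: if $\Gamma\colon(\alpha,A)\Rrightarrow(\alpha',A')$ and $\Gamma'\colon(\alpha',A')\Rrightarrow(\alpha'',A'')$, then $(\sigma'\cdot\Gamma'\theta)*(\sigma'\cdot\Gamma\theta)*A=(\sigma'\cdot\Gamma'\theta)*A'=A''$. Closure under $\cdot$: let $\Gamma\colon(\alpha,A)\Rrightarrow(\beta,B)$ between $2$-cells $(h,\sigma)\Rightarrow(h',\sigma')$, and $\Gamma'\colon(\alpha',A')\Rrightarrow(\beta',B')$ between $2$-cells $(h',\sigma')\Rightarrow(h'',\sigma'')$. By (I2) for $\Gamma'\cdot\Gamma$, and then (I2) for $A'\cdot\Gamma\theta$,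
$$\begin{aligned}(\sigma''\cdot(\Gamma'\cdot\Gamma)\theta)*(A'\cdot\alpha\theta)*A&=(\sigma''\cdot\Gamma'\theta\cdot\beta\theta)*(\sigma''\cdot\alpha'\theta\cdot\Gamma\theta)*(A'\cdot\alpha\theta)*A\\&=(\sigma''\cdot\Gamma'\theta\cdot\beta\theta)*(A'\cdot\beta\theta)*(\sigma'\cdot\Gamma\theta)*A\\&=(B'\cdot\beta\theta)*B.\end{aligned}\tag{6}$$
The remaining axioms of a $2$-category are equations between $3$-cells, and they hold because they hold in $\mathcal E$.

**Step 2: horizontal composition is a $2$-functor.** Identities are preserved. We check that $\Delta\Gamma$ satisfies (3) for $\Gamma\colon(\alpha,A)\Rrightarrow(\alpha_1,A_1)$ and $\Delta\colon(\beta,B)\Rrightarrow(\beta_1,B_1)$, where $\alpha,\alpha_1\colon h\Rightarrow h'$ and $\beta,\beta_1\colon k\Rightarrow k'$: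
$$B_1\cdot kA_1=\big((\tau'\cdot\Delta\varphi)*B\big)\cdot\big((k\sigma'\cdot k\Gamma\theta)*kA\big)=\big(\tau'\cdot\Delta\varphi\cdot k\sigma'\cdot k\Gamma\theta\big)*(B\cdot kA).$$
By (I1), $\Delta\varphi\cdot k\sigma'\cdot k\Gamma\theta=k'\sigma'\cdot\Delta h'\theta\cdot k\Gamma\theta=k'\sigma'\cdot(\Delta\Gamma)\theta$, so
$$(\tau'\cdot k'\sigma'\cdot(\Delta\Gamma)\theta)*(B\cdot kA)=\big((\tau'\cdot\Delta\varphi)*B\big)\cdot k\big((\sigma'\cdot\Gamma\theta)*A\big)=B_1\cdot kA_1. \tag{7}$$
For compatibility with $\cdot$ on $2$-cells, compose first with $\cdot$ and then horizontally; the second component is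
$$\big((B'\cdot\beta\varphi)*B\big)\cdot\big((kA'\cdot k\alpha\theta)*kA\big)=\big(B'\cdot\beta\varphi\cdot kA'\cdot k\alpha\theta\big)*(B\cdot kA).$$
By (I1), $\beta\varphi\cdot kA'=\beta A'=k'A'\cdot\beta h'\theta$, so this equals $\big((B'\cdot k'A')\cdot(\beta\alpha)\theta\big)*(B\cdot kA)$. That is the second component of $\big((\beta',B')(\alpha',A')\big)\cdot\big((\beta,B)(\alpha,A)\big)$. On $3$-cells functoriality holds because it holds in $\mathcal E$.

**Step 3: associativity and units of horizontal composition.** For $1$-cells both bracketings give $(lkh,\upsilon\cdot l\tau\cdot lk\sigma)$. For $2$-cells both give second component $C\cdot lB\cdot lkA$. Units: $\sigma\cdot h1_\theta=\sigma=1_\varphi\cdot\sigma$, and in the same way $A$ is unchanged by identity $2$-cells of identity $1$-cells. For $3$-cells these equations hold in $\mathcal E$. That $\pi$ is a $3$-functor is visible from the formulas. $\square$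

## 6. A section of $\pi$ and the proof of Theorem A

Let $\mathcal E=\mathrm{bi}\mathcal E^{\mathrm{adj}}$. In Section 1 the generator $\varepsilon$ lifted because $\varepsilon f=f\eta^{-1}$, which comes from $1_f=\varepsilon f\cdot f\eta$ by composing with $f\eta^{-1}$. Performing this derivation with $3$-cells gives
$$E:=(\varepsilon f\cdot fv_\eta)*(\Phi^{-1}\cdot f\bar\eta)\colon\ f\bar\eta\Rrightarrow\varepsilon f\cdot f\eta\cdot f\bar\eta\Rrightarrow\varepsilon f. \tag{8}$$

**Proposition 6.1.** There is a $3$-functor $S\colon\mathcal E\to\mathcal Q$ with $\pi S=\mathrm{id}$.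

*Proof.* **Step 1: choose the images of the generators.** Put
$$S(a)=(a,\mathrm{id}_a),\quad S(b)=(b,f),\quad S(f)=(f,1_f),\quad S(g)=(g,\bar\eta).$$
Then $S(gf)=(gf,\bar\eta)$ and $S(fg)=(fg,f\bar\eta)$. With
$$\bar E:=(E^{-1}\cdot\bar\varepsilon f)*(v_\varepsilon^{-1}f)\colon\ 1_f\Rrightarrow\varepsilon f\cdot\bar\varepsilon f\Rrightarrow f\bar\eta\cdot\bar\varepsilon f, \tag{9}$$
put
$$S(\eta)=(\eta,u_\eta),\quad S(\bar\eta)=(\bar\eta,1_{\bar\eta}),\quad S(\varepsilon)=(\varepsilon,E),\quad S(\bar\varepsilon)=(\bar\varepsilon,\bar E).$$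
The required types are $1_{\mathrm{id}_a}\Rrightarrow\bar\eta\cdot\eta$, then $\bar\eta\Rrightarrow1_{\mathrm{id}_a}\cdot\bar\eta$, then $f\bar\eta\Rrightarrow1_f\cdot\varepsilon f$, then $1_f\Rrightarrow f\bar\eta\cdot\bar\varepsilon f$, and they agree. Each generating $3$-cell $\Gamma$ goes to $\Gamma$ itself.

**Step 2: reduce to six equations.** We must check (3) for $u_\eta,v_\eta,u_\varepsilon,v_\varepsilon,\Phi,\Psi$; for the inverses it follows by composing with $\sigma'\cdot\Gamma^{-1}\theta$. The relations then hold in $\mathcal Q$ automatically, because a $3$-cell of $\mathcal Q$ is determined by its source, its target and its underlying $3$-cell. So once (3) is checked, $S$ exists by freeness, and $\pi S=\mathrm{id}$ because this holds on generators.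

**Step 3: $u_\eta$ and $v_\varepsilon$, which hold by construction.** For $u_\eta$ the source is $(1_{\mathrm{id}_a},1)$ and the target is $S(\bar\eta)\cdot S(\eta)=(\bar\eta\cdot\eta,u_\eta)$, so (3) reads $u_\eta=u_\eta$. For $v_\varepsilon$ the source is $S(\varepsilon)\cdot S(\bar\varepsilon)=(\varepsilon\cdot\bar\varepsilon,\ (E\cdot\bar\varepsilon f)*\bar E)$, the target is $(1_{\mathrm{id}_b},1_{1_f})$, and (3) reads
$$v_\varepsilon f*(E\cdot\bar\varepsilon f)*\bar E=1,$$
which is true by (9).

**Step 4: $v_\eta$, which uses $T_2^\eta$.** The source is $S(\eta)\cdot S(\bar\eta)=(\eta\cdot\bar\eta,\ u_\eta\cdot\bar\eta)$ and the target is $(1_{gf},1_{\bar\eta})$, with $\sigma'=\bar\eta$. Thus (3) is $(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta)=1_{\bar\eta}$, which is $T_2^\eta$.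

**Step 5: $u_\varepsilon$, which uses $T_1^\varepsilon$.** The source is $(1_{fg},1_{f\bar\eta})$ and the target is $S(\bar\varepsilon)\cdot S(\varepsilon)=(\bar\varepsilon\cdot\varepsilon,\ (\bar E\cdot\varepsilon f)*E)$. So (3) is $f\bar\eta\cdot u_\varepsilon f=(\bar E\cdot\varepsilon f)*E$. By $T_1^\varepsilon$, $v_\varepsilon^{-1}\cdot\varepsilon=\varepsilon\cdot u_\varepsilon$. With (9) and then (I2) for $E^{-1}\cdot u_\varepsilon f$,
$$(\bar E\cdot\varepsilon f)*E=(E^{-1}\cdot(\bar\varepsilon\cdot\varepsilon)f)*(\varepsilon f\cdot u_\varepsilon f)*E=(f\bar\eta\cdot u_\varepsilon f)*E^{-1}*E=f\bar\eta\cdot u_\varepsilon f.$$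

**Step 6: $\Phi$, which uses $T_1^\eta$.** By (5), $S(\varepsilon)S(f)=(\varepsilon f,E)$ and $S(f)S(\eta)=(f\eta,fu_\eta)$. So the source is $(\varepsilon f\cdot f\eta,\ (E\cdot f\eta)*fu_\eta)$ and the target is $(1_f,1_{1_f})$. By (8), and by (I2) for $\Phi^{-1}\cdot fu_\eta$,
$$\begin{aligned}(E\cdot f\eta)*fu_\eta&=(\varepsilon f\cdot f(v_\eta\cdot\eta))*(\Phi^{-1}\cdot f(\bar\eta\cdot\eta))*fu_\eta\\&=(\varepsilon f\cdot f(v_\eta\cdot\eta))*(\varepsilon f\cdot f\eta\cdot fu_\eta)*\Phi^{-1}\\&=\big(\varepsilon f\cdot f[(v_\eta\cdot\eta)*(\eta\cdot u_\eta)]\big)*\Phi^{-1}. \end{aligned}\tag{10}$$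
By $T_1^\eta$ this is $\Phi^{-1}$, so $\Phi*(E\cdot f\eta)*fu_\eta=1$, which is (3).

**Step 7: $\Psi$, which uses $S_1$ and $T_2^\eta$.** By (5), $S(\eta)S(g)=(\eta g,\ u_\eta\cdot\bar\eta)\colon(g,\bar\eta)\Rightarrow(gfg,\bar\eta\cdot gf\bar\eta)$; the type is right because $\eta\cdot\bar\eta=\eta\bar\eta=gf\bar\eta\cdot\eta gf$ by (I1). Also $S(g)S(\varepsilon)=(g\varepsilon,\ \bar\eta\cdot gE)$. Here $\theta=f$, the target is $(1_g,1_{\bar\eta})$, and (3) reads
$$(\bar\eta\cdot\Psi f)*(\bar\eta\cdot gE\cdot\eta gf)*(u_\eta\cdot\bar\eta)=1_{\bar\eta}. \tag{11}$$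
We compute the middle factor. From (8),
$$gE\cdot\eta gf=(g\varepsilon f\cdot gfv_\eta\cdot\eta gf)*(g\Phi^{-1}\cdot gf\bar\eta\cdot\eta gf).$$
By (I1), $gf\bar\eta\cdot\eta gf=\eta\cdot\bar\eta$ and $gfv_\eta\cdot\eta gf=\eta v_\eta=\eta gf\cdot v_\eta$. By $S_1$, $g\Phi^{-1}\cdot\eta=\Psi^{-1}f\cdot\eta$. Therefore, by (I2) for $\Psi^{-1}f\cdot v_\eta$, where $\Psi^{-1}f\colon1_{gf}\Rrightarrow g\varepsilon f\cdot\eta gf$ and $v_\eta\colon\eta\cdot\bar\eta\Rrightarrow1_{gf}$,
$$gE\cdot\eta gf=(g\varepsilon f\cdot\eta gf\cdot v_\eta)*(\Psi^{-1}f\cdot\eta\cdot\bar\eta)=\Psi^{-1}f*v_\eta. \tag{12}$$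
So the left side of (11) is $(\bar\eta\cdot\Psi f)*(\bar\eta\cdot\Psi^{-1}f)*(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta)=(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta)$, which is $1_{\bar\eta}$ by $T_2^\eta$. $\square$

The checks used $T_1^\eta,T_2^\eta,T_1^\varepsilon,S_1$, and neither $T_2^\varepsilon$ nor $S_2$.

**Proof of Theorem A.** **Step 1: what the section provides.** Write $S(x)=(x,\theta_x)$, with $\theta_a=\mathrm{id}_a$ and $\theta_b=f$, and $S(h)=(h,\sigma_h)$, $S(\alpha)=(\alpha,A_\alpha)$. For $h,h'\colon x\to y$, $\alpha,\alpha'\colon h\Rightarrow h'$ and $\Gamma\colon\alpha\Rrightarrow\alpha'$ we have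
$$\sigma_h\colon h\theta_x\Rightarrow\theta_y,\qquad A_\alpha\colon\sigma_h\Rrightarrow\sigma_{h'}\cdot\alpha\theta_x,\qquad(\sigma_{h'}\cdot\Gamma\theta_x)*A_\alpha=A_{\alpha'}. \tag{13}$$

**Step 2: (C2), a $2$-cell between parallel $1$-cells.** Lemma 4.1 gives $\sigma_{h'}^\vee\cdot\sigma_h\colon h\theta_x\Rightarrow h'\theta_x$. If $x=a$ this is a $2$-cell $h\Rightarrow h'$. If $x=b$, use $h'\varepsilon\cdot(\sigma_{h'}^\vee\cdot\sigma_h)g\cdot h\bar\varepsilon\colon h\Rightarrow hfg\Rightarrow h'fg\Rightarrow h'$.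

**Step 3: (C3) for $G=0$, exactly one $3$-cell.** By Lemma 4.2, applied to $-\theta_x$ (the identity or $-f$) and to $\sigma_{h'}\cdot-$, the map
$$\mathcal E(\alpha,\alpha')\to\mathcal E(\sigma_{h'}\cdot\alpha\theta_x,\ \sigma_{h'}\cdot\alpha'\theta_x),\qquad\Gamma\mapsto\sigma_{h'}\cdot\Gamma\theta_x, \tag{14}$$
is a bijection. Its target contains $A_{\alpha'}*A_\alpha^{-1}$, so $\mathcal E(\alpha,\alpha')$ is nonempty. By (13), every $\Gamma$ is sent to $A_{\alpha'}*A_\alpha^{-1}$. So $\mathcal E(\alpha,\alpha')$ has exactly one element. Since (C1) holds too, Proposition 2.3 with $G=0$ finishes the proof. $\blacksquare$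

## 7. A central action and the three defects

For Theorem B let $\mathcal E=\mathcal E_R$ with $R$ arbitrary. If relations are missing, the checks in Steps 4–7 above fail. The plan is to measure each failure by a $3$-cell on $1_{\mathrm{id}_a}$ and to label the $3$-cells of the slice so as to absorb it.

**Definition 7.1.** $Z$ is the group $\mathcal E(1_{\mathrm{id}_a},1_{\mathrm{id}_a})$. For a $3$-cell $A$ with $0$-source $a$ and $z\in Z$, put $A^z:=A\circ_0z$, a $3$-cell parallel to $A$.

$Z$ is a group by Lemma 4.1. By (I1), $zw=z\cdot w$, and by (I2), $z\cdot w=z*w=w*z$. So the three compositions agree on $Z$ and $Z$ is abelian (the Eckmann–Hilton argument). For example, $1_\eta^z=\eta\cdot z$ by (I1). Interchange and associativity give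
$$(A*B)^{zw}=A^z*B^w,\quad(A\cdot B)^{zw}=A^z\cdot B^w,\quad(CA)^z=CA^z,\quad(A^z)^w=A^{zw},\quad A^1=A. \tag{15}$$
In particular an exponent may be moved between factors of $*$ and $\cdot$, and $(A^z)^{-1}=(A^{-1})^{z^{-1}}$.

**Lemma 7.2.** For $\sigma=\bar\eta,\ \eta,\ \varepsilon f$ the map $Z\to\mathrm{Aut}(\sigma)$, $z\mapsto1_\sigma^z$, is a bijection.

*Proof.* By (I1), $1_{\bar\eta}^z=z\cdot\bar\eta$, $1_\eta^z=\eta\cdot z$ and $1_{\varepsilon f}^z=fz\cdot\varepsilon f$. The first two maps are bijective by Lemma 4.2(a). The third is $z\mapsto fz\in\mathrm{Aut}(1_f)$, bijective by Lemma 4.2(b), followed by $-\cdot\varepsilon f$, bijective by Lemma 4.2(a). $\square$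

Name the two composites in the triangle relations:
$$s_\eta=(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta),\qquad t_\eta=(v_\eta\cdot\eta)*(\eta\cdot u_\eta),$$
and likewise $s_\varepsilon,t_\varepsilon$.

**Lemma 7.3.** $s_\eta\cdot\eta=\bar\eta\cdot t_\eta$ and $s_\varepsilon\cdot\varepsilon=\bar\varepsilon\cdot t_\varepsilon$. Consequently $s_\eta=1\Leftrightarrow t_\eta=1$ and $s_\varepsilon=1\Leftrightarrow t_\varepsilon=1$: within each triangle pair, either relation implies the other.

*Proof.* The two forms of (I2) for $u_\eta\cdot u_\eta$ give $(u_\eta\cdot\bar\eta\cdot\eta)*u_\eta=(\bar\eta\cdot\eta\cdot u_\eta)*u_\eta$. Cancelling $u_\eta$, we get $u_\eta\cdot\bar\eta\cdot\eta=\bar\eta\cdot\eta\cdot u_\eta$. Hence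
$$s_\eta\cdot\eta=(\bar\eta\cdot v_\eta\cdot\eta)*(u_\eta\cdot\bar\eta\cdot\eta)=(\bar\eta\cdot v_\eta\cdot\eta)*(\bar\eta\cdot\eta\cdot u_\eta)=\bar\eta\cdot t_\eta .$$
The argument for $\varepsilon$ is the same, with $u_\varepsilon$ in place of $u_\eta$. Since $-\cdot\eta$ and $\bar\eta\cdot-$ are bijective on $3$-cells (Lemma 4.2(a)), $s_\eta=1$ iff $s_\eta\cdot\eta=1$ iff $\bar\eta\cdot t_\eta=1$ iff $t_\eta=1$; similarly for $\varepsilon$. $\square$

**Definition 7.4 (defects).** By Lemma 7.2 there are unique $z_\eta,z_\varepsilon,z_S\in Z$ with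
$$s_\eta=1_{\bar\eta}^{z_\eta},\qquad t_\varepsilon f=1_{\varepsilon f}^{z_\varepsilon},\qquad(g\Phi\cdot\eta)*(\Psi^{-1}f\cdot\eta)=1_\eta^{z_S}. \tag{16}$$

By Lemma 7.3 and (15), $\bar\eta\cdot t_\eta=1_{\bar\eta}^{z_\eta}\cdot\eta=\bar\eta\cdot1_\eta^{z_\eta}$, so Lemma 4.2(a) gives
$$t_\eta=1_\eta^{z_\eta}. \tag{17}$$
If $R$ meets the $\eta$-pair then $s_\eta=1$ and $z_\eta=1$. If $R$ meets the $\varepsilon$-pair then $t_\varepsilon=1$ and $z_\varepsilon=1$. If $S_1\in R$ then $z_S=1$. We have no such statement yet when only $S_2\in R$; a symmetry takes care of that case.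

## 8. Reversing 2-cells exchanges $S_1$ and $S_2$

For a $3$-category $\mathcal X$, let $\mathcal X^{\mathrm{co}}$ be $\mathcal X$ with $2$-cells reversed; $3$-cells keep their direction between the reversed $2$-cells. So $\circ_0$ and $*$ are unchanged, and $X\cdot Y$ in $\mathcal X^{\mathrm{co}}$ is $Y\cdot X$ in $\mathcal X$. For example, $\varepsilon\colon fg\Rightarrow\mathrm{id}_b$ in $\mathcal E_R$ becomes a $2$-cell $\mathrm{id}_b\Rightarrow fg$ in $\mathcal E_R^{\mathrm{co}}$, which is the shape of a unit.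

**Lemma 8.1.** Let $R'$ be obtained from $R$ by exchanging $S_1\leftrightarrow S_2$ and $T_i^\eta\leftrightarrow T_i^\varepsilon$ for $i=1,2$. Then $\mathcal E_R^{\mathrm{co}}\cong\mathcal E_{R'}$ and $k(R')=k(R)$. If Theorem B holds for $R'$, it holds for $R$.

*Proof.* **Step 1: primed generators in $\mathcal E_R^{\mathrm{co}}$.** Put $a'=b$, $b'=a$, $f'=g$, $g'=f$, and
$$\eta'=\varepsilon,\quad\bar\eta'=\bar\varepsilon,\quad\varepsilon'=\eta,\quad\bar\varepsilon'=\bar\eta,$$
$$u_{\eta'}=v_\varepsilon^{-1},\quad v_{\eta'}=u_\varepsilon^{-1},\quad u_{\varepsilon'}=v_\eta^{-1},\quad v_{\varepsilon'}=u_\eta^{-1},\quad\Phi'=\Psi,\quad\Psi'=\Phi.$$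
We read the required types in $\mathcal E_R$, where $\cdot$-composites appear in the opposite order. The cell $u_{\eta'}$ must run $1_{\mathrm{id}_b}\Rrightarrow\varepsilon\cdot\bar\varepsilon$; $v_{\eta'}$ must run $\bar\varepsilon\cdot\varepsilon\Rrightarrow1_{fg}$; $u_{\varepsilon'}$ must run $1_{gf}\Rrightarrow\eta\cdot\bar\eta$; $v_{\varepsilon'}$ must run $\bar\eta\cdot\eta\Rrightarrow1_{\mathrm{id}_a}$. The cell $\Phi'$ must run $f'\eta'\cdot\varepsilon'f'=g\varepsilon\cdot\eta g\Rrightarrow1_g$, and $\Psi'$ must run $\eta'g'\cdot g'\varepsilon'=\varepsilon f\cdot f\eta\Rrightarrow1_f$. All types agree.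

**Step 2: the relations.** Read in $\mathcal E_R$, the primed relations are
$$\begin{aligned}
T_1^{\eta'}&\colon(\varepsilon\cdot u_\varepsilon^{-1})*(v_\varepsilon^{-1}\cdot\varepsilon)=1,&T_2^{\eta'}&\colon(u_\varepsilon^{-1}\cdot\bar\varepsilon)*(\bar\varepsilon\cdot v_\varepsilon^{-1})=1,\\
T_1^{\varepsilon'}&\colon(\eta\cdot u_\eta^{-1})*(v_\eta^{-1}\cdot\eta)=1,&T_2^{\varepsilon'}&\colon(u_\eta^{-1}\cdot\bar\eta)*(\bar\eta\cdot v_\eta^{-1})=1,\\
S_1'&\colon(\varepsilon\cdot f\Psi)*(\varepsilon\cdot\Phi^{-1}g)=1,&S_2'&\colon(\Psi f\cdot\eta)*(g\Phi^{-1}\cdot\eta)=1.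
\end{aligned}$$
Taking inverses, these are $T_1^\varepsilon,T_2^\varepsilon,T_1^\eta,T_2^\eta,S_2,S_1$ respectively. So the primed cells satisfy exactly the relations needed for a $3$-functor $\mathcal E_{R'}\to\mathcal E_R^{\mathrm{co}}$. The same recipe for $R'$ gives $\mathcal E_R\to\mathcal E_{R'}^{\mathrm{co}}$. Applying the recipe twice returns every generator (for instance $\eta\mapsto\varepsilon\mapsto\eta$ and $u_\eta\mapsto v_\varepsilon^{-1}\mapsto(u_\eta^{-1})^{-1}=u_\eta$), so the two functors are mutually inverse, up to applying $(-)^{\mathrm{co}}$.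

**Step 3: transfer of Theorem B.** The exchange permutes the three pairs, so $k(R')=k(R)$. Given a $3$-equivalence $\mathcal E_{R'}\to K(G,3)$, apply $(-)^{\mathrm{co}}$. Since $K(G,3)^{\mathrm{co}}=K(G,3)$ and (C1)–(C3) are insensitive to reversing $2$-cells, we get a $3$-equivalence $\mathcal E_R\cong\mathcal E_{R'}^{\mathrm{co}}\to K(G,3)$. Contractibility also passes between the two. The remaining claim, that all six relations hold when $R$ meets all pairs, follows from contractibility, since parallel $3$-cells are then equal. $\square$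

If $S_2\in R$ and $S_1\notin R$, then $S_1\in R'$ and $S_2\notin R'$. So from now on we may assume
$$S_2\in R\ \Longrightarrow\ S_1\in R. \tag{18}$$

## 9. The labeled pseudo-slice and the proof of Theorem B

Let $\mathcal E=\mathcal E_R$ with $R$ satisfying (18). Let $G$ be the quotient of $\mathbb Ze_\eta\oplus\mathbb Ze_\varepsilon\oplus\mathbb Ze_S$ by those $e_i$ whose pair is met by $R$. Then $G\cong\mathbb Z^{k(R)}$. Let $\zeta\colon G\to Z$ be the homomorphism with $\zeta(e_i)=z_i$. It is well defined: by the end of Section 7 and (18), $z_i=1$ whenever the pair of $i$ is met by $R$.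

**Definition 9.1 (labeled pseudo-slice).** $\mathcal Q_G$ has the objects, $1$-cells and $2$-cells of $\mathcal Q$, with the same compositions. A $3$-cell $(\alpha,A)\Rrightarrow(\alpha',A')$ is a pair $(\Gamma,\gamma)$ with $\Gamma\colon\alpha\Rrightarrow\alpha'$, $\gamma\in G$ and
$$(\sigma'\cdot\Gamma\theta)*A=A'^{\,\zeta(\gamma)}. \tag{19}$$
The labels $\gamma$ are added under all three compositions; identities have label $0$.

The exponent makes sense, since every $A$ has $0$-source $a$. For $G=0$ this is $\mathcal Q$. For an example, suppose $R$ misses the $\eta$-pair. Then $(v_\eta,e_\eta)$ is a $3$-cell $(\eta\cdot\bar\eta,u_\eta\cdot\bar\eta)\Rrightarrow(1_{gf},1_{\bar\eta})$, because (19) reads $s_\eta=1_{\bar\eta}^{z_\eta}$. This is the check that failed.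

**Lemma 9.2.** $\mathcal Q_G$ is a strict $3$-category, with $3$-functors to $\mathcal E$ (forget the second components) and to $K(G,3)$ (keep the labels).

*Proof.* The part of Lemma 5.2 on $1$- and $2$-cells is unchanged, and equations between $3$-cells hold componentwise in $\mathcal E$ and in $K(G,3)$. What must be redone is closure of (19), using (15).

Under $*$: if $(\Gamma,\gamma)$ and $(\Gamma',\gamma')$ are composable, then $(\sigma'\cdot\Gamma'\theta)*(\sigma'\cdot\Gamma\theta)*A=\big((\sigma'\cdot\Gamma'\theta)*A'\big)^{\zeta(\gamma)}=A''^{\,\zeta(\gamma'+\gamma)}$.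

Under $\cdot$: the second line of (6) now equals
$$(B'^{\,\zeta(\gamma')}\cdot\beta\theta)*B^{\zeta(\gamma)}=\big((B'\cdot\beta\theta)*B\big)^{\zeta(\gamma'+\gamma)}.$$

Under juxtaposition: the first equality in (7), with its middle term expanded as there, did not use (3), and it gives for $(\Delta,\delta)$ and $(\Gamma,\gamma)$
$$\big(\tau'\cdot k'\sigma'\cdot(\Delta\Gamma)\theta\big)*(B\cdot kA)=\big((\tau'\cdot\Delta\varphi)*B\big)\cdot k\big((\sigma'\cdot\Gamma\theta)*A\big)=B_1^{\zeta(\delta)}\cdot kA_1^{\zeta(\gamma)}=(B_1\cdot kA_1)^{\zeta(\delta+\gamma)}.\ \square$$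

**Proof of Theorem B.** **Step 1: define $S\colon\mathcal E\to\mathcal Q_G$ on generators.** On objects, $1$- and $2$-generators take $S$ as in Proposition 6.1; the formulas (8) and (9) use no coherence relation. Send a $3$-generator $\Gamma$ to $(\Gamma,d(\Gamma))$ with
$$d(u_\eta)=0,\quad d(v_\eta)=e_\eta,\quad d(u_\varepsilon)=e_\varepsilon,\quad d(v_\varepsilon)=0,\quad d(\Phi)=e_\eta,\quad d(\Psi)=e_\eta-e_S,$$
and its inverse to $(\Gamma^{-1},-d(\Gamma))$.

**Step 2: check (19), by rerunning the six computations of Section 6 while keeping the defects.** The sources and targets of the six $3$-cells are as there.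

* For $u_\eta$ and $v_\varepsilon$ the computation in Section 6 used no coherence relation, so (19) holds with label $0$.
* For $v_\eta$: $(\bar\eta\cdot v_\eta)*(u_\eta\cdot\bar\eta)=s_\eta=1_{\bar\eta}^{z_\eta}$, which is (19) with label $e_\eta$.
* For $u_\varepsilon$: by (16), $(v_\varepsilon f\cdot\varepsilon f)*(\varepsilon f\cdot u_\varepsilon f)=1_{\varepsilon f}^{z_\varepsilon}$, so $\varepsilon f\cdot u_\varepsilon f=(v_\varepsilon^{-1}f\cdot\varepsilon f)^{z_\varepsilon}$. Using (I2) for $E^{-1}\cdot u_\varepsilon f$ and then (9),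
$$f\bar\eta\cdot u_\varepsilon f=(E^{-1}\cdot(\bar\varepsilon\cdot\varepsilon)f)*(\varepsilon f\cdot u_\varepsilon f)*E=\big((\bar E\cdot\varepsilon f)*E\big)^{z_\varepsilon},$$
which is (19) with label $e_\varepsilon$.
* For $\Phi$: (10) holds in every $\mathcal E_R$ and says $(E\cdot f\eta)*fu_\eta=(\varepsilon f\cdot ft_\eta)*\Phi^{-1}$. By (17) and (15), $\varepsilon f\cdot ft_\eta=1_{\varepsilon f\cdot f\eta}^{z_\eta}$, so
$$\Phi*(E\cdot f\eta)*fu_\eta=\Phi*1_{\varepsilon f\cdot f\eta}^{z_\eta}*\Phi^{-1}=1_{1_f}^{z_\eta},$$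
which is (19) with label $e_\eta$.
* For $\Psi$: by (16), $g\Phi^{-1}\cdot\eta=(\Psi^{-1}f\cdot\eta)^{z_S^{-1}}$. With this in place of $S_1$, (12) becomes $gE\cdot\eta gf=(\Psi^{-1}f*v_\eta)^{z_S^{-1}}$. So the left side of (11) is $s_\eta^{\,z_S^{-1}}=1_{\bar\eta}^{z_\eta z_S^{-1}}$, which is (19) with label $e_\eta-e_S$.

For inverses, $(\sigma'\cdot\Gamma\theta)*A=A'^{\,\zeta(\gamma)}$ gives $(\sigma'\cdot\Gamma^{-1}\theta)*A'=A^{\zeta(-\gamma)}$.

**Step 3: the relations, so that $S$ exists.** A $3$-cell of $\mathcal Q_G$ is determined by its source, its target, its underlying $3$-cell and its label. The underlying $3$-cells satisfy every relation in $R$ and invertibility. The labels respect invertibility. On labels, $T_i^\eta$ requires $d(u_\eta)+d(v_\eta)=e_\eta=0$, $T_i^\varepsilon$ requires $d(u_\varepsilon)+d(v_\varepsilon)=e_\varepsilon=0$, and $S_i$ requires $d(\Phi)-d(\Psi)=e_S=0$. Each of these holds in $G$ when the relation lies in $R$. So $S$ exists, and it is a section of $\mathcal Q_G\to\mathcal E$. Composing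 $S$ with $\mathcal Q_G\to K(G,3)$ gives a $3$-functor $D\colon\mathcal E\to K(G,3)$ with $D=d$ on $3$-generators.

**Step 4: (C1), (C2) and nonemptiness.** (C1) holds by $\mathrm{id}_a,f,g,\mathrm{id}_b$. With $S(x)=(x,\theta_x)$, $S(h)=(h,\sigma_h)$ and $S(\alpha)=(\alpha,A_\alpha)$ as before, (C2) follows as in Step 2 of the proof of Theorem A. Let $\alpha,\alpha'\colon h\Rightarrow h'$ with $h,h'\colon x\to y$. The map (14) is a bijection by Lemma 4.2, and its target contains $A_{\alpha'}*A_\alpha^{-1}$, so $\mathcal E(\alpha,\alpha')\ne\varnothing$.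

**Step 5: $D$ is injective on $\mathcal E(\alpha,\alpha')$.** By (19), $\sigma_{h'}\cdot\Gamma\theta_x=A_{\alpha'}^{\,\zeta(D\Gamma)}*A_\alpha^{-1}$ depends only on $D\Gamma$, and (14) is injective.

**Step 6: $D$ is surjective on $\mathcal E(\alpha,\alpha')$.** Since $\mathcal E(\alpha,\alpha')\neq\varnothing$ and $D$ is additive under $*$, it suffices to find, for each $i\in\{\eta,\varepsilon,S\}$, an automorphism of $\alpha$ with $D$-value $e_i$. Apply $D$ to (16). The right sides are composites of identities with $z_i$, so they go to $D(z_i)$, and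
$$D(z_\eta)=d(v_\eta)+d(u_\eta)=e_\eta,\qquad D(z_\varepsilon)=d(v_\varepsilon)+d(u_\varepsilon)=e_\varepsilon,\qquad D(z_S)=d(\Phi)-d(\Psi)=e_S.$$
If $x=a$, the automorphism $\alpha z_i$ works. If $x=b$, we transport $z_i$ to $b$: put
$$y_i:=v_\varepsilon*(\varepsilon\cdot fz_ig\cdot\bar\varepsilon)*v_\varepsilon^{-1}\in\mathrm{Aut}(1_{\mathrm{id}_b}).$$
Here $fz_ig\in\mathrm{Aut}(1_{fg})$, so the middle factor is an automorphism of $\varepsilon\cdot\bar\varepsilon$. Then $D(y_i)=d(v_\varepsilon)+e_i-d(v_\varepsilon)=e_i$, and $\alpha y_i$ works.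

So (C1)–(C3) hold and $D$ is a $3$-equivalence $\mathcal E_R\to K(G,3)$ with $G\cong\mathbb Z^{k(R)}$. This assumed (18); Lemma 8.1 gives it for all $R$.

**Step 7: the consequences.** If $k(R)=0$, then $K(G,3)=\mathcal C_0$ and $\mathcal E_R$ is contractible. Parallel $3$-cells are then equal, so all six relations hold and $\mathcal E_R=\mathrm{bi}\mathcal E^{\mathrm{adj}}$. If $k(R)>0$, then for any $2$-cell $\alpha$ the set $\mathcal E_R(\alpha,\alpha)$ is in bijection with $\mathbb Z^{k(R)}$ and has more than one element, so (C3) with $G=0$ fails and $\mathcal E_R$ is not contractible. Thus $\mathcal E_R$ is contractible iff $R$ meets all three pairs. The minimal such $R$ contain exactly one relation from each pair, and there are $2^3=8$ of them. $\blacksquare$
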